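\title{A system of mean dimension zero that is not an inverse limit of finite entropy systems}

\begin{abstract}
For every $k\ge 1$ we construct a continuous action of $\mathbb{Z}^k$ on a compact metric space that has mean dimension zero and whose lower metric mean dimension is infinite for every compatible metric. Such a system is not isomorphic to an inverse limit of systems of finite topological entropy. This disproves the conjecture that, without any further hypothesis such as the marker property, mean dimension zero characterizes these inverse limits. The system is built from a subshift of $([0,1]^2)^{\mathbb{Z}}$ whose orbit segments are compressed by maps that do not commute with the shift. The lower bound for covering numbers comes from the points of prime period $p$, through an obstruction of Borsuk--Ulam type for $\mathbb{Z}/p$ and a random choice of Fourier multipliers.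
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $k\ge1$. A \emph{$\mathbb{Z}^k$-system} is a compact metric space $X$ with a continuous action $T:\mathbb{Z}^k\times X\to X$, $(n,x)\mapsto T^nx$. A \emph{factor map} is a continuous surjection that commutes with the actions, and an \emph{isomorphism} is a bijective factor map. For a metric $d$ compatible with the topology of $X$ and $N\ge1$, put
\[
d_N(x,y)=\max_{n\in\{0,1,\dots,N-1\}^k} d(T^nx,T^ny).
\]
This is the distance between the orbit segments of $x$ and $y$ over a cube of side $N$. There are two ways to measure how fast the spaces $(X,d_N)$ grow.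

The first counts real parameters. For $\varepsilon>0$ and a metric $\rho$ on $X$, let $\mathrm{Widim}_\varepsilon(X,\rho)$ be the least dimension of a finite simplicial complex $P$ that admits a continuous map $f:X\to P$ all of whose fibers have $\rho$-diameter less than $\varepsilon$. The \emph{mean dimension}
\[
\mathrm{mdim}(X)=\lim_{\varepsilon\to0}\lim_{N\to\infty}\frac{\mathrm{Widim}_\varepsilon(X,d_N)}{N^k}
\]
does not depend on $d$.

The second counts sets. Let $\#(X,d_N,\delta)$ be the least number of sets of $d_N$-diameter less than $\delta$ that cover $X$, and let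
\[
S(X,d,\delta)=\lim_{N\to\infty}\frac{\log\#(X,d_N,\delta)}{N^k}
\]
(Lemma~\ref{lem:limit} recalls why the limit exists). The \emph{topological entropy} is $h_{\mathrm{top}}(X)=\sup_{\delta>0}S(X,d,\delta)$. It does not depend on $d$, because two compatible metrics on a compact space are uniformly equivalent. When the entropy is infinite, the rate of divergence is measured by the \emph{lower metric mean dimension}
\[
\underline{\mathrm{mdim}}_M(X,d)=\liminf_{\delta\to0}\frac{S(X,d,\delta)}{\log(1/\delta)},
\]
in which the metric is part of the data.

Given systems $X_1,X_2,\dots$ and factor maps $\pi_m:X_{m+1}\to X_m$, their \emph{inverse limit} is the set of $(x_m)_{m\ge1}\in\prod_mX_m$ with $\pi_m(x_{m+1})=x_m$ for all $m$, with the diagonal action. We call $X$ an \emph{inverse limit of finite entropy systems} if it is isomorphic to such a limit with $h_{\mathrm{top}}(X_m)<\infty$ for all $m$. Finally, $X$ has the \emph{marker property} if for every $N>0$ there is an open set $A\subset X$ with $A\cap T^nA=\emptyset$ for $0<|n|<N$ and $X=\bigcup_{n\in\mathbb{Z}^k}T^nA$. It is known that a system with the marker property has mean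 dimension zero if and only if it is an inverse limit of finite entropy systems. The problem that we solve is the following conjecture from \cite{GLT}, stated as open even for $k=1$.

\begin{quote}
\emph{For every $\mathbb{Z}^k$-system $X$, with no additional condition such as the marker property, $\mathrm{mdim}(X)=0$ if and only if $X$ is an inverse limit of finite entropy systems.}
\end{quote}

The simplest cases support the conjecture. A free real parameter at every site forces infinite entropy: in the shift on $[0,1]^{\mathbb{Z}}$ with $d(x,y)=\sup_n2^{-|n|}|x(n)-y(n)|$, the sequences that vanish outside $[0,N)$ and take values in $\delta\mathbb{Z}$ are at mutual $d_N$-distance at least $\delta$, so $S(X,d,\delta)\ge\log(1/\delta)$. One therefore expects that a system with no real parameters per site has, at each resolution, a description of finite entropy. This is so for the trivial action, where $d_N=d$ and both invariants vanish. It is also so when $X$ has a basis of clopen sets. A finite clopen partition into sets of small $d_N$-diameter gives $\mathrm{Widim}_\varepsilon(X,d_N)=0$, and if $\mathcal{P}_1,\mathcal{P}_2,\dots$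 are refining clopen partitions whose mesh tends to zero, then recording the cells visited by an orbit presents $X$ as the inverse limit of subshifts of $\mathcal{P}_m^{\mathbb{Z}^k}$, of entropy at most $\log|\mathcal{P}_m|$. Neither case needs markers. Nevertheless the conjecture is false.

\begin{theorem}\label{thm:main}
For every $k\ge1$ there is a $\mathbb{Z}^k$-system $\mathcal{X}$ such that
\begin{enumerate}
\item[(1)] $\mathrm{mdim}(\mathcal{X})=0$;
\item[(2)] $\underline{\mathrm{mdim}}_M(\mathcal{X},\rho)=+\infty$ for every compatible metric $\rho$ on $\mathcal{X}$;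
\item[(3)] $\mathcal{X}$ is not isomorphic to an inverse limit of finite entropy systems.
\end{enumerate}
\end{theorem}

The proof exploits an asymmetry between the two counts. Take $k=1$. In the definition of $\mathrm{Widim}_\varepsilon(X,d_N)$ the map $f$ is not tied to the action: it may treat the time $t\in[0,N)$ in a way that depends on $t$. A metric $\rho$ allows no such freedom. If $z$ is a $\rho$-Lipschitz function on $X$, then $x\mapsto(z(T^jx))_{0\le j<N}$ is Lipschitz for $\rho_N$, so its image is covered by $\#(X,\rho_N,\delta)$ small sets, and the same function $z$ is applied at every time. On the points of period $p$, with $N=p$, this map commutes with the action of $\mathbb{Z}/p$, and equivariant maps cannot lower dimension freely. We build a subshift $X\subset([0,1]^2)^{\mathbb{Z}}$ by forbidding just enough patterns to make a time-dependent compression work, and we show that the forbidden patterns remove so little from the $p$-periodic points that the equivariant obstruction survives. Periodic points are exactly what markers exclude: if $T^nx=x$ with $0<|n|<N$ and $x\in T^aA$, then $T^{-a}x\in A\cap T^nA$.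

Section~\ref{sec:cover} reduces (3) to (2). Section~\ref{sec:system} constructs $\mathcal{X}$ and proves (1). Section~\ref{sec:obstruction} works out the case $p=3$ by hand and proves the obstruction. Section~\ref{sec:periodic} contains the main estimate, and Section~\ref{sec:end} derives (2).

\section{Covering numbers of inverse limits}\label{sec:cover}

\begin{lemma}\label{lem:limit}
For every $\mathbb{Z}^k$-system $Y$, compatible metric $\rho$ and $\delta>0$, the limit defining $S(Y,\rho,\delta)$ exists.
\end{lemma}

\begin{proof}
Fix $N_0$ and a cover of $Y$ by $\#(Y,\rho_{N_0},\delta)$ sets $B$ of $\rho_{N_0}$-diameter less than $\delta$. The cube $\{0,\dots,N-1\}^k$ lies in a union of $\lceil N/N_0\rceil^k$ translates $a+\{0,\dots,N_0-1\}^k$. Choose one set $B_a$ of the cover for each $a$. The intersections $\bigcap_aT^{-a}B_a$ cover $Y$ and have $\rho_N$-diameter less than $\delta$. Hence $\log\#(Y,\rho_N,\delta)\le\lceil N/N_0\rceil^k\log\#(Y,\rho_{N_0},\delta)$. So the upper limit of $N^{-k}\log\#(Y,\rho_N,\delta)$ is at most every term of the sequence, and therefore at most its lower limit.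
\end{proof}

An inverse limit of finite entropy systems may have infinite entropy, but one can slow the divergence of $S$ at will by giving the $m$-th coordinate a weight so small that it is invisible until $\log(1/\delta)$ dominates the entropy of $X_m$.

\begin{lemma}\label{lem:invlim}
If $X$ is an inverse limit of finite entropy systems, then $X$ has a compatible metric $d$ with $S(X,d,\delta)/\log(1/\delta)\to0$ as $\delta\to0$.
\end{lemma}

\begin{proof}
We may take $X$ to be the inverse limit of $X_1,X_2,\dots$ itself. Let $h_m=h_{\mathrm{top}}(X_m)$, let $\rho^{(m)}\le1$ be a compatible metric on $X_m$, and choose $1>a_1>a_2>\dots\to0$ with $\log(1/a_m)\ge m(h_m+1)$. Since $a_m\to0$, the metric $d(x,y)=\sup_ma_m\rho^{(m)}(x_m,y_m)$ induces the product topology. Let $\delta\le a_1$ and let $M$ be the index with $a_{M+1}<\delta\le a_M$. For two points of $X_M$ let $\sigma$ be the maximum over $m\le M$ of $a_m\rho^{(m)}$ evaluated on their images in $X_m$. This is a compatible metric on $X_M$, being continuous and at least $a_M\rho^{(M)}$. The coordinates $m>M$ contribute at most $a_{M+1}$ to $d$, so $d_N(x,y)\le\max(\sigma_N(x_M,y_M),a_{M+1})$,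 and a subset of $X_M$ of $\sigma_N$-diameter less than $\delta$ pulls back to a set of $d_N$-diameter less than $\delta$. Thus $S(X,d,\delta)\le S(X_M,\sigma,\delta)\le h_M$, while $\log(1/\delta)\ge M(h_M+1)$. The ratio is at most $1/M$, and $M\to\infty$ as $\delta\to0$.
\end{proof}

Consequently a system with $\underline{\mathrm{mdim}}_M(X,\rho)>0$ for every compatible $\rho$ is not an inverse limit of finite entropy systems, and part (2) of Theorem~\ref{thm:main} implies part (3).

\section{The system and its mean dimension}\label{sec:system}

To record a number $s\in[0,1]$ up to an error $1/i$, remove from $[0,1]$ an open set $W$ whose complement has components of length at most $1/i$. If $s\notin W$, an integer suffices, namely the index of the component. Only the values in $W$ need a real parameter, which interpolates between two integers. A sequence that rarely takes values in $W$ therefore needs few parameters. We let $W$ depend on the position $t$ in a long block and make the sets for different $t$ disjoint.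

For $i\ge1$ put $A_i=2^{i+3}$ and $N_i=4^{i+3}$. We use only that
\begin{equation}\label{eq:params}
A_i\ge16,\qquad \sum_{i\ge1}\frac1{A_i}=\frac18,\qquad \frac{A_i}{N_i}\to0 .
\end{equation}
Cut $[0,1]$ into $i$ equal intervals, cut each of them into $N_i$ equal pieces numbered $0,\dots,N_i-1$, and let $W^i_t$ be the union of the open middle halves of the $i$ pieces with number $t$:
\[
W^i_t=\bigcup_{q=1}^{i}\Big(\frac{q-1}{i}+\frac{t+1/4}{iN_i},\ \frac{q-1}{i}+\frac{t+3/4}{iN_i}\Big),\qquad 0\le t<N_i .
\]
Two properties matter.
\begin{enumerate}
\item[(W1)] For fixed $i$ the open sets $W^i_0,\dots,W^i_{N_i-1}$ are pairwise disjoint.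
\item[(W2)] The set $[0,1]\setminus W^i_t$ has $i+1$ components, which are closed intervals of length at most $1/i$: consecutive intervals of $W_t^i$ are translates by $1/i$, the first lies in $[0,1/i]$ and the last in $[1-1/i,1]$.
\end{enumerate}
Let $\Omega=([0,1]^2)^{\mathbb{Z}}$ with the shift $(Ty)(n)=y(n+1)$, and write $y(n)=(y^1(n),y^2(n))$. Let
\[
c_i(y)=\#\{(t,a):0\le t<N_i,\ a\in\{1,2\},\ y^a(t)\in W^i_t\},\qquad F_i=\{y\in\Omega:c_i(y)\ge A_i\}.
\]
The forbidden set $F_i$ is open, being a finite union of finite intersections of open conditions. Hence
\[
X=\{y\in\Omega: T^jy\notin F_i\ \text{ for all } i\ge1,\ j\in\mathbb{Z}\}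
\]
is closed and shift-invariant. Property (W1) is used only in the next lemma, which says that a periodic orbit spends a small fraction of its time in $F_i$.

\begin{lemma}\label{lem:count}
Let $p\ge1$ and let $y\in\Omega$ satisfy $T^py=y$. Then for each $i$ at most $2p/A_i$ indices $j\in\mathbb{Z}/p$ satisfy $T^jy\in F_i$. In particular there is none if $A_i>2p$, and every constant sequence lies in $X$.
\end{lemma}

\begin{proof}
The map $(j,t)\mapsto(j+t,t)$ is a bijection of $\mathbb{Z}/p\times\{0,\dots,N_i-1\}$, so
\[
\sum_{j\in\mathbb{Z}/p}c_i(T^jy)=\#\{(s,t,a): s\in\mathbb{Z}/p,\ 0\le t<N_i,\ a\in\{1,2\},\ y^a(s)\in W^i_t\}.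
\]
By (W1) each of the $2p$ pairs $(s,a)$ occurs with at most one $t$. So the sum is at most $2p$, and each $j$ with $T^jy\in F_i$ contributes at least $A_i$. For constant sequences take $p=1$.
\end{proof}

If all $W^i_t$ were equal to one set $W$, the lemma would fail: a constant sequence with values in $W$ would have $c_i=2N_i\ge A_i$, and its whole orbit would be forbidden.

To obtain a $\mathbb{Z}^k$-action we stack copies of $X$ in rows indexed by $u\in\mathbb{Z}^{k-1}$, and to make the metric mean dimension infinite we take countably many layers $c\in\mathbb{N}=\{1,2,\dots\}$: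
\[
\mathcal{X}=X^{\mathbb{N}\times\mathbb{Z}^{k-1}},\qquad (T^{(j,v)}x)_{c,u}(n)=x_{c,u+v}(n+j)\quad\text{for }(j,v)\in\mathbb{Z}\times\mathbb{Z}^{k-1},
\]
where $x=(x_{c,u})$ with $x_{c,u}\in X$. Here $\mathbb{Z}^0$ is a point.

\begin{proposition}\label{prop:mdim}
$\mathrm{mdim}(\mathcal{X})=0$.
\end{proposition}

\begin{proof}
Let $|u|$ be the sup norm of $u\in\mathbb{Z}^{k-1}$ and take the compatible metric
\[
d(x,x')=\sup_{c,u,n}2^{-(c+|n|+|u|)}\|x_{c,u}(n)-x'_{c,u}(n)\|_\infty .
\]
Let $\varepsilon>0$, choose $M\ge1$ with $2^{-M}<\varepsilon$, and let $i\ge2/\varepsilon$. Call $(c,u,n)$ \emph{relevant} if $c\le M$, $u\in[-M,N+M)^{k-1}$ and $n\in[-M,N+M)$. Suppose that $x$ and $x'$ differ by at most $\varepsilon/2$ at all relevant sites. In $d(T^{(j,v)}x,T^{(j,v)}x')$ with $(j,v)\in\{0,\dots,N-1\}^k$, the terms with $c,|n|,|u|\le M$ involve relevant sites and are at most $\varepsilon/2$, and the others carry a weight at most $2^{-M-1}$. Hence $d_N(x,x')\le\max(\varepsilon/2,2^{-M-1})<\varepsilon$.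

Let $\psi_t:[0,1]\to[0,i]$ be the continuous nondecreasing map that equals $0,1,\dots,i$ on the successive components of $[0,1]\setminus W^i_t$ and is affine on each interval of $W^i_t$. Then $\psi_t(s)\in\mathbb{Z}$ if and only if $s\notin W^i_t$, and every fiber of $\psi_t$ is a point or a component, of length at most $1/i\le\varepsilon/2$ by (W2). For $y\in X$ and $j\in\mathbb{Z}$, the point
\[
\big(\psi_t(y^a(j+t))\big)_{0\le t<N_i,\ a=1,2}\in[0,i]^{2N_i}
\]
has exactly $c_i(T^jy)<A_i$ non-integer coordinates.

Cover $[-M,N+M)$ by $\lceil(N+2M)/N_i\rceil$ consecutive blocks $[j,j+N_i)$ and apply this map to every block of each of the $M(N+2M)^{k-1}$ rows $x_{c,u}$ with $c\le M$ and $u\in[-M,N+M)^{k-1}$. The result is a continuous map $f$ from $\mathcal{X}$ to a cube $[0,i]^n$ whose values have at most $D=M(N+2M)^{k-1}\lceil(N+2M)/N_i\rceil A_i$ non-integer coordinates. The points of the cube with this property form a union of faces of dimension at most $D$ of unit cubes of the integer grid, and barycentric subdivision makes it a finite simplicial complex of dimension at most $D$. Two points in one fiber of $f$ differ by at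 most $\varepsilon/2$ at all relevant sites, so the fibers have $d_N$-diameter less than $\varepsilon$. Therefore
\[
\lim_{N\to\infty}\frac{\mathrm{Widim}_\varepsilon(\mathcal{X},d_N)}{N^k}\le\frac{MA_i}{N_i}.
\]
The left side does not depend on $i$, and the right side tends to $0$ as $i\to\infty$ by \eqref{eq:params}.
\end{proof}

The map $f$ applies $\psi_t$ at position $t$ of a block, so it depends on where the blocks begin. This is the freedom that a metric does not have.

\section{An equivariant obstruction}\label{sec:obstruction}

For $\alpha,w\in\mathbb{C}^2$ put $\alpha\cdot w=\alpha^1w^1+\alpha^2w^2$. The symbol $|\cdot|$ denotes the Euclidean or Hermitian norm, so $|\alpha\cdot w|\le|\alpha|\,|w|$.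

\begin{lemma}\label{lem:prob}
Let $\alpha$ be uniformly distributed in the unit ball of $\mathbb{C}^2$. For $w\in\mathbb{C}^2\setminus\{0\}$ and $\eta>0$, the probability that $|\alpha\cdot w|\le\eta$ is at most $2\eta^2/|w|^2$.
\end{lemma}

\begin{proof}
By unitary invariance, $\alpha\cdot w/|w|$ has the distribution of $\alpha^1$. The ball has volume $\pi^2/2$ and its slice over $\alpha^1=\xi$ is a disc of area $\pi(1-|\xi|^2)$, so $\alpha^1$ has density $\frac2\pi(1-|\xi|^2)\le\frac2\pi$. Multiply by the area $\pi\eta^2/|w|^2$ of the disc of radius $\eta/|w|$.
\end{proof}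

\subsection{The case $p=3$}

The following example contains the mechanism by which equivariance forces large covering numbers. The space $\mathbb{C}^2$ in it is the space of $3$-periodic $\mathbb{R}^2$-valued sequences modulo constants, seen through the Fourier transform (Section~\ref{sec:sphere}).

\begin{example}\label{ex:three}
Let $\omega=e^{2\pi\sqrt{-1}/3}$ and let $S^3\subset\mathbb{C}^2$ be the unit sphere. Let $\Phi:S^3\to\mathbb{C}^2$ be continuous with $\Phi(\omega w)=\omega\Phi(w)$ and $|\Phi|\ge\kappa>0$. \emph{If $\Phi(S^3)$ is covered by $R$ sets of diameter at most $r$, then $R\ge\kappa^2/(2r^2)$.}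

Suppose $2Rr^2/\kappa^2<1$. We may assume that the sets $B$ are nonempty subsets of $\Phi(S^3)$. Fix $w_B\in B$ for each $B$. By Lemma~\ref{lem:prob} there is $\alpha$ with $|\alpha|\le1$ and $|\alpha\cdot w_B|>r$ for all $B$. For $w\in B$ we get $|\alpha\cdot w|\ge|\alpha\cdot w_B|-|w-w_B|>0$. So $g=\alpha\cdot\Phi/|\alpha\cdot\Phi|$ is a continuous map $S^3\to S^1$ with $g(\omega w)=\omega g(w)$. Since $S^3$ is simply connected, $g=e^{2\pi\sqrt{-1}\,\gamma}$ with $\gamma:S^3\to\mathbb{R}$ continuous. The function $\gamma(\omega w)-\gamma(w)$ is continuous with values in $\frac13+\mathbb{Z}$, hence a nonzero constant $\lambda$. Adding the three increments along $w,\omega w,\omega^2w,\omega^3w=w$ gives $3\lambda=0$, a contradiction.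
\end{example}

No regularity of $\Phi$ enters, and the bound holds at every scale $r$. The example has two halves: a set with few small pieces is missed by the kernel of a random equivariant linear map, and an equivariant map to a smaller sphere cannot exist. We now put the second half in a form that allows several such maps, each valid on a part of the sphere, to be combined.

\subsection{Equivariant maps with small support}

Let $p$ be an odd prime, $G=\mathbb{Z}/p$ with generator $T$, and $\omega=e^{2\pi\sqrt{-1}/p}$. A \emph{$G$-map} is a continuous map that commutes with $T$. If $G$ acts on a finite set $\Sigma$, it acts on $[0,\infty)^\Sigma$ by $(Ty)_{T\sigma}=y_\sigma$, so $\varphi$ is equivariant when $\varphi(Tx)_{T\sigma}=\varphi(x)_\sigma$. The \emph{support} $\mathrm{supp}\,y$ is the set of $\sigma$ with $y_\sigma>0$.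

We turn complex numbers into nonnegative vectors as follows. The rays through the $p$-th roots of unity cut $\mathbb{C}$ into sectors of angle $2\pi/p<\pi$, and a point of a sector is uniquely $s\,\omega^n+t\,\omega^{n+1}$ with $s,t\ge0$. Let $\beta(\xi)\in[0,\infty)^{\mathbb{Z}/p}$ have the coordinates $s,t$ at $n,n+1$ and $0$ elsewhere. The formulas for adjacent sectors agree on the common ray, so $\beta$ is continuous. It is positively homogeneous, it is a bijection from $\mathbb{C}$ onto the set of vectors supported in two cyclically adjacent indices, with inverse $y\mapsto\sum_ny_n\omega^n$, and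
\begin{equation}\label{eq:beta}
|\mathrm{supp}\,\beta(\xi)|\le2,\qquad \beta(\xi)=0\iff\xi=0,\qquad \beta(\omega^l\xi)_{n+l}=\beta(\xi)_n .
\end{equation}

The next proposition is a case of Dold's theorem, stated for the coordinates of the map.

\begin{proposition}\label{prop:dold}
Let $G$ act on $\mathbb{C}^b$ by $T(\xi_1,\dots,\xi_b)=(\omega^{l_1}\xi_1,\dots,\omega^{l_b}\xi_b)$ with all $l_\nu\not\equiv0\pmod p$, and let $S$ be the unit sphere. Let $\Sigma$ be a finite $G$-set and $\varphi:S\to[0,\infty)^\Sigma$ a $G$-map such that, for every $x\in S$, the support of $\varphi(x)$ is nonempty and contains no $G$-orbit. Then $|\mathrm{supp}\,\varphi(x)|\ge2b$ for some $x\in S$.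
\end{proposition}

\begin{proof}
Suppose that all supports have at most $2b-1$ elements. We produce a $G$-map $S\to S$ whose Lefschetz number is both $1$ and a multiple of $p$.

Let $K$ be the simplicial complex whose simplices are the nonempty subsets of $\Sigma$ with at most $2b-1$ elements that contain no $G$-orbit. Then $\dim K\le2b-2$, and $f=\varphi/\sum_\sigma\varphi_\sigma$ is a $G$-map from $S$ to the geometric realization $|K|$. The group permutes the simplices of $K$ freely. Indeed, a simplex fixed by a nontrivial element is fixed by $T$, because $p$ is prime, and is then a union of orbits.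

There is a $G$-map $h:|K|\to S$. Define it by induction on the dimension of simplices. Choose one simplex in each orbit. The map already defined on its boundary, a sphere of dimension at most $2b-3$, extends to the simplex because $\pi_n(S^{2b-1})=0$ for $n<2b-1$. Define $h$ on the translates by equivariance, which is unambiguous since the simplices are permuted freely. The $G$-map $g=h\circ f:S\to S$ factors through $H_{2b-1}(K;\mathbb{Q})=0$ in homology. So $g$ acts by $1$ on $H_0$ and by $0$ on $H_{2b-1}$, and its Lefschetz number $\sum_n(-1)^n\mathrm{tr}(g_*|H_n(S;\mathbb{Q}))$ equals $1$.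

Let $T$ act on $\{1,\dots,b\}\times\mathbb{Z}/p$ by $(\nu,n)\mapsto(\nu,n+l_\nu)$. Since $l_\nu\not\equiv0$, the orbits are the sets $\{\nu\}\times\mathbb{Z}/p$. Let $L$ be the complex of nonempty subsets that meet each orbit in at most two points, cyclically adjacent if there are two. Applying $\beta$ to each coordinate and normalizing the sum to $1$ gives a continuous equivariant bijection $S\to|L|$, hence a $G$-homeomorphism. No simplex of $L$ contains an orbit, so $G$ permutes the simplices of $L$ freely. The cellular approximation theorem deforms a map one cell at a time; doing so on one simplex of each orbit and transporting the deformation by $G$, we deform $g$ to a cellular $G$-map $g'$. Orient one simplex of each orbit and transport the orientations. Then $T$ permutes this basis of the chain group $C_n(L;\mathbb{Z})$ freely and commutes with the chain map of $g'$, so the diagonal entries of the chain map are constant along orbits and its trace on $C_n$ is divisible by $p$. By the Hopf trace formula the alternating sum of the traces on the chain groups equals the Lefschetz number. Thus $p$ divides $1$, which is absurd.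
\end{proof}

The bound is attained by the map $S\to|L|$. The condition on orbits cannot be dropped: the constant map with value $(1,\dots,1)\in[0,\infty)^{\mathbb{Z}/p}$ has support of size $p$ for any $b$.

We use the proposition as a budget. Several $G$-maps $\varphi^{(1)},\varphi^{(2)},\dots$ on $S$, each allowed to vanish somewhere but with no common zero, form one map to $[0,\infty)^{\Sigma_1\sqcup\Sigma_2\sqcup\cdots}$, and the sizes of the supports add. If the total stays below $2b$, we have a contradiction.

\begin{example}\label{ex:hole}
The bound of Example~\ref{ex:three} survives the removal of an open set. Let $O_0\subset S^3$ be open with $O_0,\omega O_0,\omega^2O_0$ pairwise disjoint, let $O$ be their union, and let $\Phi$ be given only on $S^3\setminus O$, with the same properties. If $2Rr^2/\kappa^2<1$, the argument above gives $\alpha$ with $\alpha\cdot\Phi\ne0$ on $S^3\setminus O$. Extend $\Phi$ to a continuous $\Phi_1$ on $S^3$ by Tietze's theorem and average: $\tilde\Phi(w)=\frac13\sum_{j}\omega^{-j}\Phi_1(\omega^jw)$ is equivariant and still extends $\Phi$. Put $\varphi^{(1)}=\beta(\alpha\cdot\tilde\Phi)$ and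 $\varphi^{(2)}(w)_n=\mathrm{dist}(w,S^3\setminus\omega^nO_0)$. The first map does not vanish off $O$, and the second does not vanish on $O$. The supports have at most $2$ and $1$ elements in two orbits of size $3$, and $2+1<4=2b$ contradicts Proposition~\ref{prop:dold}.
\end{example}

\section{Covering numbers of the periodic points}\label{sec:periodic}

Let $p\ge5$ be a prime, keep $G$, $T$, $\omega$, $\beta$ as above, and let $U$ be a finite nonempty set of $m$ rows. Let
\[
Q=([0,1]^2)^{\mathbb{Z}/p\times U},\qquad x=(x_u(j)),\qquad (Tx)_u(j)=x_u(j+1).
\]
Each row $x_u$ is regarded as a $p$-periodic point of $\Omega$. With $X_p=\{y\in X:T^py=y\}$, the set $X_p^U$ is a closed $G$-invariant subset of $Q$.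

\begin{proposition}\label{prop:main}
Let $\zeta_u:X_p^U\to\mathbb{R}^2$ $(u\in U)$ be continuous maps with $|\zeta_u(x)-x_u(0)|\le\frac1{16}$ for all $x$. Let $r>0$ and suppose that $X_p^U$ is covered by $R$ subsets $B$ such that $|\zeta_u(T^jx)-\zeta_u(T^jx')|\le r$ for all $x,x'\in B$, $u\in U$, $j\in\mathbb{Z}/p$. Then
\[
R\ \ge\ 2^{-pm}(128r)^{-pm/16}.
\]
\end{proposition}

For the rest of the section we assume, for a contradiction, that
\begin{equation}\label{eq:contra}
R\,2^{pm}(128r)^{pm/16}<1 .
\end{equation}
Since $X_p^U$ contains the constant points, $R\ge1$ and so $128r<1$.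

The equivariant map $x\mapsto(\zeta_u(T^jx))_{j,u}$ plays the role of $\Phi$. There are three differences from Example~\ref{ex:three}. The map is defined only on $X_p^U$, so the forbidden sets must be paid for as in Example~\ref{ex:hole}. The lower bound $|\Phi|\ge\kappa$ is replaced by an approximation of accuracy $\frac1{16}$, which carries no information at points that are close to constant in mean square. Finally, to beat a number of sets of order $r^{-pm/16}$, the probability that the random map nearly kills a given point must be of order $r^{pm/16}$, and this requires a number of large Fourier coefficients proportional to $pm$. Each difference is met by one family of functions, at a cost of at most $pm/4$ elements of support. The random multipliers cost $m(p-1)$, and the budget is $2m(p-1)$.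

\subsection{The sphere}\label{sec:sphere}

For $z:\mathbb{Z}/p\to\mathbb{R}^2$ let $\langle z\rangle=\frac1p\sum_jz(j)$ and $\hat z(l)=p^{-1/2}\sum_jz(j)\omega^{-jl}\in\mathbb{C}^2$. Let $\Lambda=\{1,\dots,\frac{p-1}2\}$. Parseval's identity reads $\sum_l|\hat z(l)|^2=\sum_j|z(j)|^2$. Subtracting the mean annihilates $\hat z(0)$ and leaves the other coefficients unchanged, and $\hat z(-l)$ is the complex conjugate of $\hat z(l)$ because $z$ is real. As $p$ is odd, the nonzero residues split into the pairs $\pm l$ with $l\in\Lambda$, so
\begin{equation}\label{eq:parseval}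
2\sum_{l\in\Lambda}|\hat z(l)|^2=\sum_j|z(j)-\langle z\rangle|^2 .
\end{equation}
Shifting $z$ by one step multiplies $\hat z(l)$ by $\omega^l$.

The constant points of $Q$ are fixed by $G$, so we pass to a subset on which $G$ acts as on a sphere:
\[
E=\Big\{x\in Q:\ \min_jx^a_u(j)=0\ \text{ for all }a,u,\quad \max_{a,u,j}x^a_u(j)=1\Big\}.
\]
This set is compact and $G$-invariant.

\begin{lemma}\label{lem:sphere}
$E$ is $G$-homeomorphic to a sphere $S\subset\mathbb{C}^b$ as in Proposition~\ref{prop:dold}, with $b=m(p-1)$.
\end{lemma}

\begin{proof}
The real linear map $\mathcal{F}:(\mathbb{R}^2)^{\mathbb{Z}/p\times U}\to(\mathbb{C}^2)^{\Lambda\times U}$, $x\mapsto(\widehat{x_u}(l))_{l,u}$, is equivariant when $T$ multiplies the $(l,u)$ component by $\omega^l$. By \eqref{eq:parseval} its kernel consists of the $x$ with constant rows. The kernel has dimension $2m$, so the image has dimension $2m(p-1)$, which is the real dimension of the target $\mathbb{C}^b$, $b=2m|\Lambda|=m(p-1)$. Thus $\mathcal{F}$ is onto. A point of $E$ with constant rows would be $0$ by the first condition, which the second excludes. So $x\mapsto\mathcal{F}x/|\mathcal{F}x|$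 is a $G$-map $E\to S$. It is bijective: given a point of $S$, take a preimage under $\mathcal{F}$, subtract from each $x^a_u$ its minimum and divide by the largest entry; both normalizations are forced. A continuous bijection of compact metric spaces is a homeomorphism.
\end{proof}

\subsection{Fourier coefficients and energy}

The set $E\cap X_p^U$ is closed in $E$. By Tietze's theorem the restriction of $\zeta_u$ to it extends to a continuous $\tilde\zeta_u:E\to\mathbb{R}^2$. The Fourier sum along the orbit performs the averaging of Example~\ref{ex:hole}: for $x\in E$ and $(l,u)\in\Lambda\times U$ put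
\[
w_x(l,u)=p^{-1/2}\sum_{j\in\mathbb{Z}/p}\tilde\zeta_u(T^jx)\,\omega^{-jl}\in\mathbb{C}^2,\qquad\text{so that}\qquad w_{Tx}(l,u)=\omega^lw_x(l,u).
\]
Let $\mathrm{Var}(x)=\frac1{pm}\sum_{j,u}|x_u(j)-\langle x_u\rangle|^2$, which is continuous and $G$-invariant, and let $v=\frac1{64}$, $\kappa=\frac1{16}$.

\begin{lemma}\label{lem:energy}
If $x\in E\cap X_p^U$ and $\mathrm{Var}(x)\ge v$, then $|w_x(l,u)|>\kappa$ for some $(l,u)\in\Lambda\times U$.
\end{lemma}

\begin{proof}
The orbit of $x$ stays in $E\cap X_p^U$, so $z_u(j)=\tilde\zeta_u(T^jx)=\zeta_u(T^jx)$ satisfies $|z_u(j)-x_u(j)|\le\frac1{16}$, and $z-x$ has Euclidean norm at most $\frac1{16}\sqrt{pm}$. Subtracting the row means is an orthogonal projection $\Pi$, and $|\Pi x|=\sqrt{pm\,\mathrm{Var}(x)}\ge\frac18\sqrt{pm}$. Hence $|\Pi z|\ge|\Pi x|-|z-x|\ge\frac1{16}\sqrt{pm}$, and \eqref{eq:parseval} gives $\sum_{\Lambda\times U}|w_x(l,u)|^2\ge\frac{pm}{512}$. If all terms were at most $\kappa^2=\frac1{256}$, the sum would be at most $\frac1{256}\cdot\frac{(p-1)m}2<\frac{pm}{512}$.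
\end{proof}

\subsection{Random multipliers}

Call $x\in E$ \emph{rich} if $|w_x(l,u)|\ge\kappa$ for at least $pm/16$ pairs $(l,u)\in\Lambda\times U$. The covering hypothesis and \eqref{eq:contra} are used only in the next lemma.

\begin{lemma}\label{lem:alpha}
There are $\alpha_{l,u}\in\mathbb{C}^2$, $(l,u)\in\Lambda\times U$, such that every rich $x\in E\cap X_p^U$ has $\alpha_{l,u}\cdot w_x(l,u)\ne0$ for some $(l,u)$.
\end{lemma}

\begin{proof}
Choose the $\alpha_{l,u}$ independently and uniformly in the unit ball of $\mathbb{C}^2$. In each covering set $B$ that contains a rich point of $E$, fix one such point $x_B$. Let $\mathcal{E}_B$ be the event that at least $pm/32$ of the pairs with $|w_{x_B}(l,u)|\ge\kappa$ satisfy $|\alpha_{l,u}\cdot w_{x_B}(l,u)|\le\sqrt{32}\,r$.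

Suppose that a rich point $x\in E\cap B$ has $\alpha_{l,u}\cdot w_x(l,u)=0$ for all pairs. Then $|\alpha_{l,u}\cdot w_{x_B}(l,u)|\le|w_{x_B}(l,u)-w_x(l,u)|$, and by Parseval's identity and the hypothesis on $B$,
\[
\sum_{\Lambda\times U}|\alpha_{l,u}\cdot w_{x_B}(l,u)|^2\le\sum_{j,u}|\zeta_u(T^jx_B)-\zeta_u(T^jx)|^2\le pm\,r^2 .
\]
So fewer than $pm/32$ terms on the left exceed $32r^2$. Since $x_B$ has at least $pm/16$ pairs with $|w_{x_B}(l,u)|\ge\kappa$, the event $\mathcal{E}_B$ occurs. It remains to show that with positive probability no $\mathcal{E}_B$ occurs.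

For a pair with $|w_{x_B}(l,u)|\ge\frac1{16}$, Lemma~\ref{lem:prob} bounds the probability of $|\alpha_{l,u}\cdot w_{x_B}(l,u)|\le\sqrt{32}\,r$ by $2\cdot32r^2\cdot256=(128r)^2$. If $\mathcal{E}_B$ occurs, the inequality holds on some set of $\lceil pm/32\rceil$ such pairs. By independence, a given set contributes at most $(128r)^{2\lceil pm/32\rceil}\le(128r)^{pm/16}$, as $128r<1$, and there are at most $2^{|\Lambda\times U|}\le2^{pm}$ sets. The union of the at most $R$ events $\mathcal{E}_B$ therefore has probability at most $R\,2^{pm}(128r)^{pm/16}$, which is less than $1$ by \eqref{eq:contra}.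
\end{proof}

\subsection{Four families of functions}

Fix $\alpha_{l,u}$ as in Lemma~\ref{lem:alpha} and write $s_+=\max(s,0)$. Each family below is a $G$-map from $E$ to some $[0,\infty)^\Sigma$, where $\Sigma$ has a factor $\mathbb{Z}/p$ that $T$ translates by a nonzero residue while fixing the other factors. The orbits are thus the copies of $\mathbb{Z}/p$. In each case we determine where the map is nonzero, bound its support, and check that the support contains no orbit.

\medskip\noindent\emph{Rich points.} On $\Sigma=\Lambda\times U\times\mathbb{Z}/p$ with $T(l,u,n)=(l,u,n+l)$ let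
\[
\varphi^{\mathrm{rich}}(x)_{l,u,n}=\beta\big(\alpha_{l,u}\cdot w_x(l,u)\big)_n .
\]
By \eqref{eq:beta} this map is equivariant, its support meets each orbit in at most $2<p$ points and has at most $2|\Lambda\times U|=m(p-1)$ elements, and by Lemma~\ref{lem:alpha} it is nonzero at every rich point of $E\cap X_p^U$.

\medskip\noindent\emph{Points with few large coefficients.} At a point that is not rich, we can afford to keep both components of every large coefficient. A cutoff switches the family off at rich points, where it would cost too much. Let $n_0=\lceil pm/16\rceil\le|\Lambda\times U|$ and let $\mu(x)$ be the $n_0$-th largest of the numbers $|w_x(l,u)|$, that is, the maximum over sets of $n_0$ pairs of the minimum of $|w_x(l,u)|$ on the set. It is continuous and $G$-invariant, and $x$ is rich if and only if $\mu(x)\ge\kappa$. On $\Sigma=\Lambda\times U\times\{1,2\}\times\mathbb{Z}/p$ with $T(l,u,a,n)=(l,u,a,n+l)$ let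
\[
\varphi^{\mathrm{sparse}}(x)_{l,u,a,n}=(\kappa-\mu(x))_+\,\big(|w_x(l,u)|-\kappa\big)_+\,\beta\big(w^a_x(l,u)\big)_n ,
\]
where $w^1_x,w^2_x$ are the components of $w_x$. The first two factors are $G$-invariant, so the map is equivariant by \eqref{eq:beta}. It is nonzero if $x$ is not rich and some $|w_x(l,u)|>\kappa$, since then a component $w^a_x(l,u)$ is nonzero. If the value at $x$ is nonzero, fewer than $pm/16$ pairs $(l,u)$ have $|w_x(l,u)|\ge\kappa$, and each contributes at most two points in each of two orbits. So the support has fewer than $pm/4$ elements and contains no orbit.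

\medskip\noindent\emph{Nearly flat points.} When $\mathrm{Var}(x)<v$ we discard $\zeta$ and use the entries of $x$ that are far from the mean of their row; there are few of them, and the definition of $E$ guarantees at least one. On $\Sigma=\{+1,-1\}\times\{1,2\}\times U\times\mathbb{Z}/p$ with $T(\epsilon,a,u,j)=(\epsilon,a,u,j-1)$ let
\[
\varphi^{\mathrm{flat}}(x)_{\epsilon,a,u,j}=(v-\mathrm{Var}(x))_+\,\Big(\epsilon\big(x^a_u(j)-\langle x^a_u\rangle\big)-\tfrac14\Big)_+ .
\]
Equivariance follows from $(Tx)_u(j-1)=x_u(j)$. Some $x^a_u$ takes both values $0$ and $1$, one of which is at distance at least $\frac12$ from $\langle x^a_u\rangle$, so the map is nonzero wherever $\mathrm{Var}(x)<v$. For each $(a,u,j)$ at most one sign $\epsilon$ occurs in the support, and then $(x^a_u(j)-\langle x^a_u\rangle)^2>\frac1{16}$. These squares are terms of a sum that is less than $vpm=\frac{pm}{64}$ when the value is nonzero, so the support has fewer than $pm/4$ elements. It contains no orbit, because the numbers $x^a_u(j)$, $j\in\mathbb{Z}/p$, cannot all lie above their mean, or all below it.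

\medskip\noindent\emph{Forbidden points.} Fix a compatible metric on $\Omega$. Let $I$ be the finite set of $i$ with $A_i\le2p$. For $i\in I$, on $\Sigma=U\times\mathbb{Z}/p$ with $T(u,j)=(u,j-1)$ let
\[
\varphi^{i}(x)_{u,j}=\mathrm{dist}(T^jx_u,\ \Omega\setminus F_i).
\]
The set $\Omega\setminus F_i$ is closed and nonempty, so this coordinate is continuous in $x$ and positive exactly when $T^jx_u\in F_i$. Equivariance follows from $T^{j-1}(Tx)_u=T^jx_u$. By Lemma~\ref{lem:count} the support meets each orbit $\{u\}\times\mathbb{Z}/p$ in at most $2p/A_i\le p/8$ points. So it contains no orbit and has at most $2pm/A_i$ elements, and by \eqref{eq:params} the supports for all $i\in I$ together have at most $pm/4$ elements.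

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $\varphi=(\varphi^{\mathrm{rich}},\varphi^{\mathrm{sparse}},\varphi^{\mathrm{flat}},(\varphi^i)_{i\in I})$, a $G$-map from $E$ to $[0,\infty)^\Sigma$ with $\Sigma$ the disjoint union of the index sets. No support contains an orbit.

The map $\varphi$ has no zero. Let $x\in E$ and suppose $\varphi^i(x)=0$ for all $i\in I$. Then $T^jx_u\notin F_i$ for all $j$, $u$ and $i\in I$, and the same holds for $i\notin I$ by Lemma~\ref{lem:count}. Hence $x\in X_p^U$. If $\mathrm{Var}(x)<v$, then $\varphi^{\mathrm{flat}}(x)\ne0$. If $x$ is rich, then $\varphi^{\mathrm{rich}}(x)\ne0$. In the remaining case $\mathrm{Var}(x)\ge v$ and $x$ is not rich, Lemma~\ref{lem:energy} provides a pair with $|w_x(l,u)|>\kappa$, and $\varphi^{\mathrm{sparse}}(x)\ne0$.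

For every $x\in E$,
\[
|\mathrm{supp}\,\varphi(x)|\le m(p-1)+\frac{pm}4+\frac{pm}4+\frac{pm}4<2m(p-1),
\]
because $\frac34p<p-1$ for $p>4$. By Lemma~\ref{lem:sphere} this contradicts Proposition~\ref{prop:dold} with $2b=2m(p-1)$. So \eqref{eq:contra} is false.
\end{proof}

\begin{remark}
The alphabet is $[0,1]^2$ so that each frequency carries a copy of $\mathbb{C}^2$. A multiplier then halves the dimension and its kernel can be placed at random. With the alphabet $[0,1]$ the budget would be $m(p-1)$, and keeping one complex number for each pair $(l,u)$ would use all of it. Primality of $p$ makes translation by every $l\in\Lambda$ act freely and transitively on $\mathbb{Z}/p$.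
\end{remark}

\section{Proof of the theorem}\label{sec:end}

Part (1) is Proposition~\ref{prop:mdim}, and (3) follows from (2) by Lemma~\ref{lem:invlim}. To prove (2), we have to link an arbitrary compatible metric $\rho$ on $\mathcal{X}$ to the coordinates, which need not be $\rho$-Lipschitz. They can, however, be approximated by Lipschitz functions. Since Proposition~\ref{prop:main} asks for the fixed accuracy $\frac1{16}$, one approximation, with one Lipschitz constant, serves for all periods $p$ and all scales $\delta$.

Let $s\ge1$. The real $\rho$-Lipschitz functions on $\mathcal{X}$ form an algebra (they are bounded, so products are Lipschitz) that contains the constants and separates points (by the functions $\rho(\cdot,y)$). By the Stone--Weierstrass theorem they are uniformly dense in $C(\mathcal{X})$. Approximating both components of $x\mapsto x_{c,0}(0)$ within $\frac1{32}$, we obtain $L>0$ and $L$-Lipschitz maps $z^{(c)}:\mathcal{X}\to\mathbb{R}^2$, $1\le c\le s$, with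
\[
|z^{(c)}(x)-x_{c,0}(0)|\le\tfrac1{16}\qquad(x\in\mathcal{X}).
\]

Let $p\ge5$ be a prime and $U=\{1,\dots,s\}\times\{0,\dots,p-1\}^{k-1}$, so that $m=sp^{k-1}$ and $pm=sp^k$. Define $\iota:X_p^U\to\mathcal{X}$ by $\iota(x)_{c,u}=x_{(c,\,u\bmod p)}$ for $c\le s$, and let $\iota(x)_{c,u}$ be the zero sequence for $c>s$; it lies in $X$ by Lemma~\ref{lem:count}. The map $\iota$ is continuous, and $\iota(Tx)=T^{(1,0)}\iota(x)$ because the zero sequence is fixed by the shift. For $(c,u)\in U$ put
\[
\zeta_{(c,u)}(x)=z^{(c)}\big(T^{(0,u)}\iota(x)\big).
\]
Since $(T^{(0,u)}\iota(x))_{c,0}(0)=x_{(c,u)}(0)$, we have $|\zeta_{(c,u)}(x)-x_{(c,u)}(0)|\le\frac1{16}$. Moreover $\zeta_{(c,u)}(T^jx)=z^{(c)}(T^{(j,u)}\iota(x))$, and for $0\le j<p$ the vector $(j,u)$ lies in $\{0,\dots,p-1\}^k$. Therefore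
\[
|\zeta_{(c,u)}(T^jx)-\zeta_{(c,u)}(T^jx')|\le L\,\rho_p(\iota(x),\iota(x')).
\]
Cover $\mathcal{X}$ by $\#(\mathcal{X},\rho_p,\delta)$ sets of $\rho_p$-diameter less than $\delta$. Their preimages under $\iota$ cover $X_p^U$ and satisfy the hypothesis of Proposition~\ref{prop:main} with $r=L\delta$. Hence
\[
\frac1{p^k}\log\#(\mathcal{X},\rho_p,\delta)\ \ge\ s\Big(\frac1{16}\log\frac1{128L\delta}-\log2\Big).
\]
The right side does not depend on $p$. Letting $p\to\infty$ along the primes and using Lemma~\ref{lem:limit}, we get the same lower bound for $S(\mathcal{X},\rho,\delta)$. Since $L$ does not depend on $\delta$, dividing by $\log(1/\delta)$ and letting $\delta\to0$ gives $\underline{\mathrm{mdim}}_M(\mathcal{X},\rho)\ge s/16$. As $s$ is arbitrary, $\underline{\mathrm{mdim}}_M(\mathcal{X},\rho)=+\infty$. This proves (2) and completes the proof of Theorem~\ref{thm:main}. \qed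

\begin{remark}
The implication of the conjecture that fails is the one from mean dimension zero to being an inverse limit of finite entropy systems. For $k=1$ the subshift $X\subset([0,1]^2)^{\mathbb{Z}}$ is already a counterexample. The proof of Proposition~\ref{prop:mdim} with a single row gives $\mathrm{mdim}(X)=0$. The argument above with $s=1$, $U$ a point and $\iota$ the inclusion $X_p\subset X$ gives $\underline{\mathrm{mdim}}_M(X,\rho)\ge\frac1{16}$ for every compatible metric $\rho$, and Lemma~\ref{lem:invlim} applies.
\end{remark}

\begin{thebibliography}{1}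

\bibitem{GLT}
Yonatan Gutman, Elon Lindenstrauss, Masaki Tsukamoto,
\emph{Mean dimension of $\mathbb{Z}^k$-actions},
arXiv:1510.01605 (2015).

\end{thebibliography}
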